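\title{Poles of trace series and the pertinency of finite group actions}

\begin{abstract}
Let a finite group $G$ act faithfully by graded automorphisms on a noetherian Koszul Cohen--Macaulay Artin--Schelter regular algebra $R$ over an algebraically closed field of characteristic $0$. We prove that if $G$ contains no quasi-reflection, then the pertinency $\mathrm{p}(R,G)$ is at least $2$. Together with the known converse, this shows that the two notions of smallness called c.small and h.small coincide, which settles a conjecture posed by Bao, He and Zhang. The proof bounds the pertinency from below by the pole orders at $t=1$ of the trace series $\operatorname{Tr}_R(g,t)$, and this bound holds for every noetherian connected graded algebra of finite global dimension and finite Gelfand--Kirillov dimension. It is an equality for linear actions on polynomial rings and for diagonal actions on skew polynomial rings, and it is strict for a cyclic permutation action on the $(-1)$-skew polynomial ring in seven variables.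
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$ and modules are left modules. A graded algebra $R=\bigoplus_{i\ge0}R_i$ is \emph{connected} if $R_0=\Bbbk$.

\subsection*{Two ways of being small}

Let a finite group $G$ act on a connected graded algebra $R$ by graded algebra automorphisms. The \emph{skew group algebra} $B=R\ast G$ is the free left $R$-module with basis $G$ and multiplication $(rg)(sh)=r\,g(s)\,gh$; it is graded with $G$ in degree $0$. A $B$-module is an $R$-module $M$ with a linear $G$-action such that $g(rm)=g(r)\,g(m)$. The element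
\[
e=\frac1{|G|}\sum_{g\in G}g\in B
\]
satisfies $ge=e=eg$ for all $g\in G$; it is an idempotent and acts on every $B$-module $M$ as the projection onto $M^G$. The annihilator of a module is a two-sided ideal, so a module killed by $e$ is killed by the two-sided ideal $(e)=BeB$. Hence the modules over $B/(e)$ are exactly the $B$-modules without nonzero invariants, that is, those that disappear under the passage $M\mapsto M^G$ to modules over the fixed ring $R^G$. The smaller $B/(e)$ is, the more $R^G$ knows about $R\ast G$.

Size is measured by the Gelfand--Kirillov dimension. For an algebra $\Lambda\neq0$,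
\[
\operatorname{GKdim}\Lambda=\sup_V\ \limsup_{k\to\infty}\frac{\log\dim V^k}{\log k},
\]
where $V$ runs over the finite-dimensional subspaces containing $1$; if $\Lambda$ is finitely generated, the supremum is attained at any such $V$ that generates $\Lambda$. We put $\operatorname{GKdim}0=-\infty$. The dimension does not increase on passing to a subalgebra or a quotient. The \emph{pertinency} of the action is
\[
\mathrm{p}(R,G)=\operatorname{GKdim}R-\operatorname{GKdim}\bigl(B/(e)\bigr),
\]
so that $\mathrm{p}(R,G)=\infty$ when $(e)=B$. Following \cite{BHZ}, we call the action \emph{h.small} (homologically small) if $\mathrm{p}(R,G)\ge2$. For the algebras of Theorem~\ref{thm:main} below, this is by \cite[Theorem~2.7]{BHZ} the condition under which the Auslander map $R\ast G\to\operatorname{End}_{R^G}(R)$, which sends $rg$ to $s\mapsto r\,g(s)$, is an isomorphism.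

The second notion is read off from characters. The \emph{trace series} of $g\in G$ is
\[
\operatorname{Tr}_R(g,t)=\sum_{i\ge0}\operatorname{tr}(g|_{R_i})\,t^i .
\]
If $R=\Bbbk[x_1,\dots,x_n]$ and $g$ acts linearly with eigenvalues $\xi_1,\dots,\xi_n$ on $R_1$, then the monomials in a basis of eigenvectors give $\operatorname{Tr}_R(g,t)=\prod_i(1-\xi_it)^{-1}$. The order of the pole at $t=1$ is the dimension of the fixed space of $g$ on $R_1$, and it equals $n-1$ exactly when $g$ is a pseudo-reflection, that is, when $g\ne1$ fixes a hyperplane pointwise. This is the model for the general definition. With $n=\operatorname{GKdim}R$, an element $g\in G$ is a \emph{quasi-reflection} if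
\[
\operatorname{Tr}_R(g,t)=\frac1{(1-t)^{n-1}q(t)}\qquad\text{for some }q\in\Bbbk[t]\text{ with }q(1)\ne0,
\]
and the action is \emph{c.small} if $G$ contains no quasi-reflection.

For a linear action of $G\subseteq GL_n(\Bbbk)$ on $\Bbbk[x_1,\dots,x_n]$, h.smallness, c.smallness and smallness of $G$ (absence of pseudo-reflections) are all equivalent, whereas for noncommutative $R$ smallness of $G\subseteq GL(R_1)$ differs from h.smallness; see \cite{BHZ}, and Examples~\ref{ex:swap} and~\ref{ex:order4} for the second assertion. One therefore looks for a computable condition that replaces smallness, and the trace series, which sees all degrees and not only degree one, is the natural candidate. The following conjecture comes from \cite{BHZ}.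

\begin{quote}
\emph{Let $R$ be a noetherian connected graded Artin--Schelter regular algebra which is Cohen--Macaulay and Koszul, with $\operatorname{GKdim}R\ge2$, and let $G$ be a finite group acting faithfully on $R$ by graded automorphisms. Then the action is c.small if and only if it is h.small.}
\end{quote}

The three conditions on $R$ are recalled in Section~\ref{sec:fullpole}, the only place where they are used. That h.smallness implies c.smallness under these hypotheses is a known fact, which we quote from \cite{BHZ} and do not reprove.

\subsection*{Results}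

We prove the other implication, and hence the conjecture.

\begin{theorem}\label{thm:main}
Let $R$ be a noetherian connected graded Artin--Schelter regular algebra which is Cohen--Macaulay and Koszul, with $n=\operatorname{GKdim}R\ge2$, and let $G$ be a finite group acting faithfully on $R$ by graded automorphisms. If $G$ contains no quasi-reflection, then $\mathrm{p}(R,G)\ge2$. Consequently, the action is c.small if and only if it is h.small.
\end{theorem}

The core of the proof is an inequality that needs much less. If $R$ is noetherian of finite global dimension, then $\operatorname{Tr}_R(g,t)=1/Q_g(t)$ for a polynomial $Q_g\in\Bbbk[t]$ (Lemma~\ref{lem:trace}). We write $m_g\ge0$ for the multiplicity of $1$ as a root of $Q_g$, that is, for the order of the pole of $\operatorname{Tr}_R(g,t)$ at $t=1$. Comparing with the definition, $g$ is a quasi-reflection if and only if $m_g=n-1$. A minimum over the empty set is $\infty$ and a maximum over the empty set is $-\infty$.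

\begin{theorem}\label{thm:general}
Let $R$ be a noetherian connected graded algebra of finite global dimension with $n=\operatorname{GKdim}R<\infty$, and let $G$ be a finite group acting on $R$ by graded automorphisms.
\begin{enumerate}
\item[(a)] We have $\operatorname{GKdim}\bigl((R\ast G)/(e)\bigr)\le\max_{1\ne g\in G}m_g$; that is,
\[
\mathrm{p}(R,G)\ \ge\ \min_{1\ne g\in G}\,(n-m_g).
\]
\item[(b)] If $R$ is a domain and $G$ acts faithfully and contains no quasi-reflection, then $\mathrm{p}(R,G)\ge2$.
\end{enumerate}
\end{theorem}

Part (a) says that for every $k$, the condition $m_g\le n-k$ for all $g\ne1$ implies $\mathrm{p}(R,G)\ge k$. One may ask whether the two conditions are equivalent for all $k$, as they are for $k=2$ in the setting of Theorem~\ref{thm:main}. They are for linear actions on polynomial rings and diagonal actions on skew polynomial rings, where the bound in (a) is an equality (Proposition~\ref{prop:sharp}). In general they are not: Proposition~\ref{prop:strict} gives an algebra satisfying all hypotheses of Theorem~\ref{thm:main} and an action with $\mathrm{p}(R,G)=7$ and $\min_{g\ne1}(n-m_g)=6$.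

\subsection*{The method}

The module $M=B/(e)$ has no invariants, so averaging characters gives $\sum_{g\in G}\operatorname{Tr}_M(g,t)=0$. The term $g=1$ is the Hilbert series of $M$, whose pole at $t=1$ has order $\operatorname{GKdim}(B/(e))$; some term with $g\ne1$ must cancel this pole. A finite equivariant free resolution of $M$ shows that the pole of $\operatorname{Tr}_M(g,t)$ at $t=1$ is no worse than that of $\operatorname{Tr}_R(g,t)$. Section~\ref{sec:examples} carries this out by hand for groups of order two, Sections~\ref{sec:traces} and~\ref{sec:bound} in general. Section~\ref{sec:fullpole} excludes $m_g\ge n$ for $g\ne1$ and completes the proofs of both theorems.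

\section{Examples in two variables}\label{sec:examples}

For scalars $p_{ij}\in\Bbbk^\times$ ($i<j$), the \emph{skew polynomial ring} $\Bbbk_{(p_{ij})}[x_1,\dots,x_n]$ is generated by $x_1,\dots,x_n$ in degree one with relations $x_jx_i=p_{ij}x_ix_j$. The ordered monomials $x_1^{a_1}\cdots x_n^{a_n}$ form a basis. It is standard that these algebras are noetherian, Koszul, Artin--Schelter regular and Cohen--Macaulay, of global dimension and Gelfand--Kirillov dimension $n$. We write $\Bbbk_{-1}[x_1,\dots,x_n]$ when all $p_{ij}=-1$.

For a graded $B$-module $M$ that is bounded below and has finite-dimensional components, put $\operatorname{Tr}_M(g,t)=\sum_i\operatorname{tr}(g|_{M_i})t^i$, and let $H_M(t)=\operatorname{Tr}_M(1,t)$ be the Hilbert series.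

When $G=\{1,g\}$ has order two, $B/(e)$ can be computed directly. Let $I\subseteq R$ be the ideal generated by the elements $u$ with $g(u)=-u$. For such $u$ we have $gu=-ug$ in $B$, so
\[
ue+eu=\tfrac12(u+ug)+\tfrac12(u-ug)=u ,
\]
and hence $I\subseteq(e)$. The group acts trivially on $R/I$, because $r-g(r)\in I$ for all $r$. Therefore $B/IB=(R/I)\otimes\Bbbk G$, and killing $e$ sets $g=-1$:
\begin{equation}\label{eq:ordertwo}
B/(e)\cong R/I,\qquad\text{with $g$ acting on the left module $M=B/(e)$ as $-1$.}
\end{equation}
In particular $H_M(t)=-\operatorname{Tr}_M(g,t)$, which is the vanishing of the average for a group of order two.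

\begin{example}\label{ex:minus}
Let $R=\Bbbk[x,y]$ and $g=-1$ on $R_1$. Then $\operatorname{Tr}_R(g,t)=(1+t)^{-2}$, so $m_g=0$. Here $I=(x,y)$, $B/(e)=\Bbbk$ and $\mathrm{p}(R,G)=2=n-m_g$.
\end{example}

\begin{example}\label{ex:reflection}
Let $R=\Bbbk[x,y]$, $g(x)=x$, $g(y)=-y$. Then $\operatorname{Tr}_R(g,t)=(1-t)^{-1}(1+t)^{-1}$, so $m_g=1$ and $g$ is a quasi-reflection. Here $I=(y)$, $M=B/(e)=\Bbbk[x]$ and $\mathrm{p}(R,G)=1=n-m_g$. The module $M$ has the equivariant resolution
\[
0\to R\otimes W_1\to R\otimes W_0\to M\to0 ,
\]
where $W_0=\Bbbk w$ sits in degree $0$ with $gw=-w$, and $W_1=\Bbbk\,(y\otimes w)$ sits in degree $1$ with trivial action. Taking traces of $1$ and of $g$,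
\[
H_M(t)=\frac{1-t}{(1-t)^2}=\frac1{1-t},\qquad
\operatorname{Tr}_M(g,t)=\frac{-1-t}{(1-t)(1+t)}=-\frac1{1-t}.
\]
In each case the resolution multiplies the series of $R$ by a polynomial, which can lower the order of the pole at $1$ but cannot raise it. Since $H_M=-\operatorname{Tr}_M(g,t)$, the pole of $H_M$ has order at most $m_g$. This is the whole proof of Theorem~\ref{thm:general}(a) in miniature; we could have predicted $\operatorname{GKdim}(B/(e))\le1$ here, and $\operatorname{GKdim}(B/(e))\le0$ in Example~\ref{ex:minus}, without computing $B/(e)$.
\end{example}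

The next two examples show that the eigenvalues on $R_1$ are the wrong invariant, in both directions, while the trace series gives the right answer.

\begin{example}\label{ex:swap}
Let $R=\Bbbk_{-1}[x,y]$ and let $g$ exchange $x$ and $y$. On $R_1$ the eigenvalues are $1,-1$, so $g$ is a pseudo-reflection and $G=\{1,g\}\subseteq GL(R_1)$ is not small. But $g(x^ay^b)=y^ax^b=(-1)^{ab}x^by^a$, so only the monomials $x^ay^a$ contribute to the trace, with sign $(-1)^a$. Thus $\operatorname{Tr}_R(g,t)=(1+t^2)^{-1}$ and $m_g=0$: the action is c.small. Since $x-y\in I$ and $g$ acts trivially on $R/(x-y)=\Bbbk[x]/(x^2)$, we have $I=(x-y)$, and \eqref{eq:ordertwo} gives $\dim B/(e)=2$. So $\mathrm{p}(R,G)=2$ and the action is h.small.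
\end{example}

\begin{example}\label{ex:order4}
Let $R=\Bbbk_{-1}[x,y]$, $g(x)=y$, $g(y)=-x$; this sends $xy+yx$ to its negative, so it defines an automorphism, of order $4$. On $R_1$ the elements $g$ and $g^3$ have eigenvalues $\pm\sqrt{-1}$ and $g^2=-1$, so $G=\langle g\rangle\subseteq GL(R_1)$ is small. But $g(x^ay^a)=(-1)^ay^ax^a=(-1)^{a+a^2}x^ay^a=x^ay^a$, and the other monomials do not contribute, so $\operatorname{Tr}_R(g,t)=(1-t^2)^{-1}$ and $m_g=1$. The action is not c.small, hence not h.small by the fact quoted from \cite{BHZ}.
\end{example}

\section{Traces and growth of equivariant modules}\label{sec:traces}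

In this section and the next, $R$ is noetherian connected graded of finite global dimension $d$ with $\operatorname{GKdim}R=n<\infty$, the finite group $G$ acts on $R$ by graded automorphisms, and $B=R\ast G$. The left ideal $R_{>0}$ has finitely many homogeneous generators, and by induction on the degree these generate $R$ as an algebra; in particular $\dim R_i<\infty$ for all $i$. We use the graded Nakayama lemma: if $M$ is a graded $R$-module that is bounded below and $W\subseteq M$ is a graded subspace with $W+R_{>0}M=M$, then $RW=M$.

\subsection*{Equivariant resolutions}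

We know nothing explicit about $B/(e)$, so we need a statement about the trace series of an arbitrary finitely generated graded $B$-module. The modules whose trace series we know are the following. For a finite-dimensional graded $G$-representation $W$, let $B$ act on $R\otimes W$ by $(rg)(s\otimes w)=r\,g(s)\otimes gw$. This module is free over $R$, and $g$ acts on it as $g\otimes g$, so $\operatorname{Tr}_{R\otimes W}(g,t)=\operatorname{Tr}_R(g,t)\operatorname{Tr}_W(g,t)$. The point is that the minimal free resolution can be built from such modules.

\begin{lemma}\label{lem:trace}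
Let $M$ be a finitely generated graded $B$-module.
\begin{enumerate}
\item[(i)] There is an exact sequence of graded $B$-modules
\[
0\to R\otimes W_d\to\cdots\to R\otimes W_1\to R\otimes W_0\to M\to0
\]
with each $W_i$ a finite-dimensional graded $G$-representation, and $W_i\cong\operatorname{Tor}^R_i(\Bbbk,M)$ as graded vector spaces.
\item[(ii)] For each $g\in G$ there is a Laurent polynomial $p_{M,g}\in\Bbbk[t^{\pm1}]$ with $\operatorname{Tr}_M(g,t)=\operatorname{Tr}_R(g,t)\,p_{M,g}(t)$, and $p_{M,1}\in\mathbb Z[t^{\pm1}]$.
\item[(iii)] Let $W_0,\dots,W_d$ be the representations obtained for $M=\Bbbk=R/R_{>0}$ with trivial $G$-action, and put $Q_g(t)=\sum_i(-1)^i\operatorname{Tr}_{W_i}(g,t)$. Then $Q_g\in\Bbbk[t]$, $Q_g(0)=1$, $Q_1\in\mathbb Z[t]$, and $\operatorname{Tr}_R(g,t)=1/Q_g(t)$.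
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $B$ is a finitely generated $R$-module, so is $M$. The subspace $R_{>0}M$ is graded, $G$-stable and of finite codimension. By Maschke's theorem, applied in each degree, it has a graded $G$-stable complement $W_0\subseteq M$. The map $R\otimes W_0\to M$, $s\otimes w\mapsto sw$, is $B$-linear because $g(sw)=g(s)\,gw$, and it is surjective by Nakayama's lemma. Let $K$ be its kernel, a graded $B$-submodule, finitely generated because $R$ is noetherian. An element of $R\otimes W_0$ has the form $1\otimes w+z$ with $z\in R_{>0}\otimes W_0$; if it lies in $K$, then $w\in W_0\cap R_{>0}M=0$. So $K\subseteq R_{>0}\otimes W_0$. Repeating the construction with $K$ in place of $M$, and so on, we obtain a resolution by modules $R\otimes W_i$ whose differentials map $R\otimes W_{i+1}$ into $R_{>0}\otimes W_i$. These differentials vanish after applying $\Bbbk\otimes_R-$, so $\operatorname{Tor}_i^R(\Bbbk,M)\cong W_i$. This is zero for $i>d$.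

(ii) In each degree the sequence in (i) is an exact sequence of finite-dimensional $G$-representations, on which traces are additive. Take $p_{M,g}=\sum_i(-1)^i\operatorname{Tr}_{W_i}(g,t)$.

(iii) For $M=\Bbbk$ we have $\operatorname{Tr}_M(g,t)=1$, so (ii) reads $1=\operatorname{Tr}_R(g,t)Q_g(t)$. Here $W_0=\Bbbk$ in degree $0$, and $W_{i+1}\subseteq R_{>0}\otimes W_i$ lives in positive degrees. So $Q_g$ is a polynomial with constant term $1$, and $Q_1$ has integer coefficients.
\end{proof}

Thus all trace series are rational functions: we identify $\Bbbk(t)$ with a subfield of $\Bbbk((t))$, and an identity between such series is an identity in $\Bbbk(t)$. Hilbert series lie in $\mathbb Q(t)$. For $F\in\mathbb Q(t)$, the order $a$ of the pole at $1$ and the value $(1-t)^aF|_{t=1}\in\mathbb Q$ are the same whether $F$ is viewed over $\Bbbk$ or over $\mathbb C$, so we may compute them by analysis.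

\subsection*{Growth and the pole at $1$}

It remains to relate the pole of the Hilbert series to the Gelfand--Kirillov dimension. The link is the growth rate of the grading: for a graded vector space $M\ne0$, bounded below with finite-dimensional components, let $M_{\le k}=\bigoplus_{i\le k}M_i$ and
\[
\gamma(M)=\limsup_{k\to\infty}\frac{\log\dim M_{\le k}}{\log k}.
\]
It is $0$ if $\dim M<\infty$, and it does not change when the grading is shifted.

\begin{lemma}\label{lem:gk}
Let $\Lambda=\bigoplus_{i\ge0}\Lambda_i\ne0$ be a finitely generated graded algebra with $\dim\Lambda_i<\infty$ for all $i$. Then $\operatorname{GKdim}\Lambda=\gamma(\Lambda)$. This applies to $R$ and to $B/I$ for every proper graded two-sided ideal $I$ of $B$.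
\end{lemma}

\begin{proof}
Choose $d_0\ge1$ such that $V=\Lambda_{\le d_0}$ generates $\Lambda$. We claim that $\Lambda_{\le k}\subseteq V^k\subseteq\Lambda_{\le kd_0}$ for $k\ge1$. The second inclusion holds by degree. For the first, consider a product of homogeneous elements of $V$ of total degree $j\le k$. If $j=0$, it lies in $\Lambda_0\subseteq V$. Otherwise it has at most $j$ factors of positive degree, and multiplying each factor of degree $0$ into a neighboring factor of positive degree writes it as a product of at most $j$ elements of $V$. As $1\in V$, it lies in $V^k$. The first inclusion gives $\gamma(\Lambda)\le\operatorname{GKdim}\Lambda$, and the second gives the reverse inequality because $\log(kd_0)/\log k\to1$. The algebra $B/I$ is generated by $G$ and the generators of $R$.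
\end{proof}

The difficulty in reading the growth from the pole at $1$ alone is that $H_M$ may have other poles. An integrality argument places them on the unit circle, and positivity of the coefficients bounds their order. Recall Kronecker's theorem: if all complex roots of a monic polynomial in $\mathbb Z[t]$ are nonzero and of absolute value at most $1$, then they are roots of unity.

\begin{lemma}\label{lem:pole}
Let $M\ne0$ be a finitely generated graded $B$-module. All poles of $H_M(t)$ other than $t=0$ are roots of unity, the order of the pole at $t=1$ is $\gamma(M)$, and $(1-t)^{\gamma(M)}H_M(t)|_{t=1}$ is a positive rational number. In particular $m_1=n$.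
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gk}, $\gamma(R)=n<\infty$, so $\dim R_k\le k^{n+1}$ for large $k$ and the series $H_R=1/Q_1$ converges for $|t|<1$. Hence $Q_1$ has no root in the open unit disk. The polynomial $t^{\deg Q_1}Q_1(1/t)$ has integer coefficients, is monic because $Q_1(0)=1$, and its roots are the inverses of those of $Q_1$. By Kronecker's theorem they are roots of unity. Since $H_M=p_{M,1}/Q_1$, the first assertion follows.

Shift the grading so that $M_i=0$ for $i<0$; this multiplies $H_M$ by a power of $t$ and affects none of the assertions. Now $H_M$ is a power series with nonnegative coefficients converging for $|t|<1$, so $|H_M(r\zeta)|\le H_M(r)$ for $|\zeta|=1$ and $0<r<1$. If $H_M$ has no pole at $1$, it is bounded on the open disk, so it has no pole at all and is a polynomial; then $\dim M<\infty$, $\gamma(M)=0$ and $H_M(1)=\dim M>0$. Suppose that $H_M$ has a pole of order $m\ge1$ at $1$. The inequality shows that every other pole has order at most $m$. The number $c=(1-t)^mH_M|_{t=1}$ is nonzero and is the limit of $(1-r)^mH_M(r)\ge0$ as $r\uparrow1$, so $c>0$. The series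
\[
\frac{H_M(t)}{1-t}=\sum_k\dim M_{\le k}\,t^k
\]
has a pole of order $m+1$ at $1$ with leading term $c\,(1-t)^{-m-1}$ and poles of order at most $m$ at other roots of unity. In its partial fraction expansion, the coefficient of $t^k$ in $(1-t/\zeta)^{-j}$ is $\binom{k+j-1}{j-1}\zeta^{-k}=O(k^{j-1})$. Therefore $\dim M_{\le k}=c\binom{k+m}{m}+O(k^{m-1})\sim ck^m/m!$, and $\gamma(M)=m$. For $M=R$ this gives $m_1=\gamma(R)=n$.
\end{proof}

\section{The lower bound for the pertinency}\label{sec:bound}

A module that grows faster than all trace series of nontrivial elements must have invariants; asymptotically, they make up the fraction $1/|G|$ of it.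

\begin{proposition}\label{prop:key}
Let $M\ne0$ be a finitely generated graded $B$-module with $\gamma(M)>m_g$ for all $1\ne g\in G$. Then
\[
(1-t)^{\gamma(M)}H_{eM}(t)\big|_{t=1}=\frac1{|G|}\,(1-t)^{\gamma(M)}H_M(t)\big|_{t=1}\ne0 .
\]
In particular $eM\ne0$.
\end{proposition}

\begin{proof}
The idempotent $e$ acts on $M_i$ with image $(eM)_i$, so $\dim(eM)_i=\operatorname{tr}(e|_{M_i})$ in $\Bbbk$, and
\[
H_{eM}(t)=\frac1{|G|}\sum_{g\in G}\operatorname{Tr}_M(g,t)\qquad\text{in }\Bbbk(t).
\]
For $g\ne1$, Lemma~\ref{lem:trace} gives $\operatorname{Tr}_M(g,t)=p_{M,g}(t)/Q_g(t)$. The numerator is regular at $1$, so the pole at $1$ has order at most $m_g<\gamma(M)$, and $(1-t)^{\gamma(M)}\operatorname{Tr}_M(g,t)$ vanishes at $t=1$. Only the term $g=1$ survives. By Lemma~\ref{lem:pole} it is a positive rational number, which is nonzero in $\Bbbk$ because the characteristic is $0$.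
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Let $M=B/(e)$, a cyclic graded left $B$-module; the ideal $(e)$ is graded since $e$ has degree $0$. We have $eM=0$. If $M=0$, which is the case when $G=1$, there is nothing to prove. If $M\ne0$, Proposition~\ref{prop:key} shows that $\gamma(M)\le m_g$ for some $g\ne1$, and $\gamma(M)=\operatorname{GKdim}(B/(e))$ by Lemma~\ref{lem:gk}.
\end{proof}

\begin{remark}\label{rem:gldim}
Finite global dimension is what makes $p_{M,g}$ a Laurent polynomial, and the bound fails without it. Let $R=\Bbbk[x,y]/(y^2)$, $g(x)=x$, $g(y)=-y$, $G=\{1,g\}$. Then $n=1$, and the basis $x^a$, $x^ay$ gives $\operatorname{Tr}_R(g,t)=(1-t)/(1-t)=1$, without pole. By \eqref{eq:ordertwo}, however, $B/(e)\cong\Bbbk[x]$ and $\mathrm{p}(R,G)=0<1$. The cancellation in $\operatorname{Tr}_R(g,t)$ is not inherited by the quotient $\Bbbk[x]$.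
\end{remark}

\section{Nontrivial elements have no pole of full order}\label{sec:fullpole}

To obtain $\mathrm{p}(R,G)\ge2$ from Theorem~\ref{thm:general}(a) we need $m_g\le n-2$ for all $g\ne1$. The absence of quasi-reflections only says $m_g\ne n-1$, so we must also exclude $m_g\ge n$. This is where faithfulness enters. If $G\ne1$ acts trivially, then $m_g=n$ for all $g$, there is no quasi-reflection, and $B/(e)=R\otimes(\Bbbk G/\Bbbk e)$ is a nonzero free $R$-module of finite rank, so $\mathrm{p}(R,G)=0$. We give two arguments, one for each theorem: Theorem~\ref{thm:main} does not assume that $R$ is a domain, and Theorem~\ref{thm:general}(b) assumes neither Koszulity nor the Cohen--Macaulay and Gorenstein conditions.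

\subsection*{Koszul algebras}

Let $R$ be noetherian connected graded, and $\Bbbk=R/R_{>0}$.
\begin{itemize}
\item $R$ is \emph{Artin--Schelter regular} if it has finite global dimension $d$ and finite Gelfand--Kirillov dimension and satisfies the Gorenstein condition: $\operatorname{Ext}^i_R(\Bbbk,R)=0$ for $i\ne d$ and $\operatorname{Ext}^d_R(\Bbbk,R)\cong\Bbbk$.
\item The \emph{grade} of a module $M\ne0$ is $j(M)=\min\{i:\operatorname{Ext}^i_R(M,R)\ne0\}$, and $R$ is \emph{Cohen--Macaulay} if $j(M)+\operatorname{GKdim}M=\operatorname{GKdim}R$ for every finitely generated $M\neq0$. We use this only for $M=\Bbbk$, where $\operatorname{GKdim}M=0$ as for every nonzero finite-dimensional module.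
\item $R$ is \emph{Koszul} if $\operatorname{Tor}_i^R(\Bbbk,\Bbbk)$ is concentrated in degree $i$ for all $i$. For $i=1$ this says that $R_{>0}/R_{>0}^2$ lives in degree $1$, so $R$ is generated by $R_1$.
\end{itemize}
Together, the three conditions bound the degree of $Q_g$ by $n$, which leaves no room for a root of multiplicity $n$ unless $Q_g=Q_1$.

\begin{lemma}\label{lem:koszul}
Under the hypotheses of Theorem~\ref{thm:main}, $m_g\le n-1$ for all $1\ne g\in G$.
\end{lemma}

\begin{proof}
The Gorenstein condition gives $j(\Bbbk)=d$, and the Cohen--Macaulay condition gives $j(\Bbbk)=n$; so $d=n$. By Koszulity, the representation $W_i\cong\operatorname{Tor}^R_i(\Bbbk,\Bbbk)$ in Lemma~\ref{lem:trace}(iii) is concentrated in degree $i$, and $i\le d=n$. Hence $\deg Q_g\le n$ for every $g\in G$, so $m_g\le n$; and if $m_g=n$, then $Q_g$ is a scalar multiple of $(1-t)^n$, so $Q_g=(1-t)^n$ because $Q_g(0)=1$.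

By Lemma~\ref{lem:pole}, $m_1=n$. Thus $H_R=(1-t)^{-n}$, and the coefficient of $t$ gives $\dim R_1=n$. Suppose $m_g=n$. Then $\operatorname{Tr}_R(g,t)=(1-t)^{-n}$ and $\operatorname{tr}(g|_{R_1})=n$. The operator $g|_{R_1}$ has finite order, so it is diagonalizable and its $n$ eigenvalues are roots of unity with sum $n$. Embed the cyclotomic field that they generate into $\mathbb C$: each eigenvalue has real part at most $1$, with equality only for the eigenvalue $1$, so all of them equal $1$. Hence $g$ is the identity on $R_1$, and so on $R$, which is generated by $R_1$. By faithfulness $g=1$.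
\end{proof}

\subsection*{Domains}

Without a bound on $\deg Q_g$ we argue with the eigenspaces of $g$. In a domain, multiplication by an eigenvector embeds one eigenspace into another; this forces the eigenspaces along a cycle to have the same leading growth, and their contributions to the trace cancel.

\begin{lemma}\label{lem:domain}
Let $R$ and $G$ be as in Theorem~\ref{thm:general}. If $R$ is a domain and $G$ acts faithfully, then $m_g\le n-1$ for all $1\ne g\in G$.
\end{lemma}

\begin{proof}
Let $g\ne1$ have order $r$, and decompose $R=\bigoplus_{\chi^r=1}R_\chi$, where $R_\chi=\{a\in R:g(a)=\chi a\}$ is a graded subspace. The operator $\frac1r\sum_{k=0}^{r-1}\chi^{-k}g^k$ is the projection onto $R_\chi$, so $H_{R_\chi}=\frac1r\sum_k\chi^{-k}\operatorname{Tr}_R(g^k,t)$, and by Lemma~\ref{lem:trace}(iii) we can write $DH_{R_\chi}=P$ with $P,D\in\Bbbk[t]$ and $D(0)=1$. In fact $H_{R_\chi}\in\mathbb Q(t)$: choose a $\mathbb Q$-linear map $\lambda\colon\Bbbk\to\mathbb Q$ with $\lambda(1)=1$ and apply it to the coefficients; since $H_{R_\chi}$ has rational coefficients, $\lambda(D)H_{R_\chi}=\lambda(P)$ with $\lambda(D)(0)=1$.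

Coefficientwise $0\le H_{R_\chi}\le H_R$. Hence $0\le(1-s)^nH_{R_\chi}(s)\le(1-s)^nH_R(s)$ for real $0<s<1$, and the right side is bounded as $s\uparrow1$ because $m_1=n$. So the pole of $H_{R_\chi}$ at $1$ has order at most $n$, and
\[
c_\chi=(1-t)^nH_{R_\chi}(t)\big|_{t=1}=\lim_{s\uparrow1}(1-s)^nH_{R_\chi}(s)\in\mathbb Q
\]
is defined. From $\operatorname{Tr}_R(g,t)=\sum_\chi\chi H_{R_\chi}(t)$ we get $m_g\le n$ and
\[
T:=(1-t)^n\operatorname{Tr}_R(g,t)\big|_{t=1}=\sum_\chi\chi\,c_\chi ,
\]
and $m_g\le n-1$ if and only if $T=0$.

By faithfulness there is a nonzero homogeneous $f\in R_\xi$ with $\xi\ne1$, say of degree $b$. Left multiplication by $f$ maps $R_\chi$ to $R_{\xi\chi}$, raises degrees by $b$, and is injective because $R$ is a domain. So $t^bH_{R_\chi}\le H_{R_{\xi\chi}}$ coefficientwise, and letting $s\uparrow1$ gives $c_\chi\le c_{\xi\chi}$. Since $\xi^r=1$,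
\[
c_\chi\le c_{\xi\chi}\le c_{\xi^2\chi}\le\dots\le c_{\xi^r\chi}=c_\chi ,
\]
so $c_{\xi\chi}=c_\chi$ for all $\chi$. Reindexing the sum, $T=\sum_\chi\xi\chi\,c_{\xi\chi}=\xi\sum_\chi\chi\,c_\chi=\xi T$. As $\xi\ne1$, we get $T=0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}(b)]
In both settings $R$ satisfies the hypotheses of Theorem~\ref{thm:general}(a), and $m_g\le n-1$ for $g\ne1$ by Lemma~\ref{lem:koszul} or Lemma~\ref{lem:domain}. If $G$ contains no quasi-reflection, then $m_g\ne n-1$, so $m_g\le n-2$ for all $g\ne1$, and Theorem~\ref{thm:general}(a) gives $\mathrm{p}(R,G)\ge2$. In Theorem~\ref{thm:main}, the converse implication is the fact quoted from \cite{BHZ}.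
\end{proof}

\begin{remark}
In the setting of Theorem~\ref{thm:main}, Lemma~\ref{lem:koszul} and Theorem~\ref{thm:general}(a) give $\mathrm{p}(R,G)\ge1$ for every faithful action. The pertinency is an integer or $\infty$ by Lemmas~\ref{lem:gk} and~\ref{lem:pole}. So $\mathrm{p}(R,G)=1$ if and only if $G$ contains a quasi-reflection.
\end{remark}

\section{Equality for polynomial and skew polynomial rings}\label{sec:sharp}

An upper bound for the pertinency requires a large module without invariants. Such a module is easy to find for the cyclic group generated by one diagonal element, so we first reduce to subgroups. For $H\le G$ write $e_H$ and $e_G$ for the two averaging idempotents.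

\begin{lemma}\label{lem:subgroup}
Let $G$ be a finite group acting on a graded algebra $R$ with $\operatorname{GKdim}R<\infty$, and let $H\le G$. Then $\mathrm{p}(R,G)\le\mathrm{p}(R,H)$.
\end{lemma}

\begin{proof}
The algebra $R\ast G$ is spanned by the elements $rg$, and also by the elements $gr'$, since $r'g=g\,g^{-1}(r')$. As $ge_G=e_G=e_Gg$, the ideal $(e_G)$ is spanned by the elements $re_Gr'$ with $r,r'\in R$. Let $\pi\colon R\ast G\to R\ast H$ be the linear projection that kills $Rg$ for $g\notin H$ and is the identity on $R\ast H$. From $re_Gr'=\frac1{|G|}\sum_{g\in G}r\,g(r')\,g$ we get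
\[
\pi(re_Gr')=\frac1{|G|}\sum_{h\in H}r\,h(r')\,h=\frac{|H|}{|G|}\,re_Hr' ,
\]
so $\pi$ maps $(e_G)$ into the ideal $(e_H)$ of $R\ast H$. An element of $J=(e_G)\cap(R\ast H)$ equals its image under $\pi$, so $J\subseteq(e_H)$. Thus $(R\ast H)/(e_H)$ is a quotient of $(R\ast H)/J$, which is a subalgebra of $(R\ast G)/(e_G)$. Therefore $\operatorname{GKdim}\bigl((R\ast H)/(e_H)\bigr)\le\operatorname{GKdim}\bigl((R\ast G)/(e_G)\bigr)$.
\end{proof}

\begin{proposition}\label{prop:sharp}
Let $R=\Bbbk[x_1,\dots,x_n]$ with $G\subseteq GL_n(\Bbbk)$ acting linearly, or let $R=\Bbbk_{(p_{ij})}[x_1,\dots,x_n]$ with $G$ acting diagonally on the $x_i$. Assume that $G\ne1$ is finite and acts faithfully. Then $\mathrm{p}(R,G)=\min_{g\ne1}(n-m_g)$.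
\end{proposition}

\begin{proof}
The inequality $\ge$ is Theorem~\ref{thm:general}(a). For the other, fix $g\ne1$ and let $H=\langle g\rangle$. By Lemma~\ref{lem:subgroup} it suffices to show $\operatorname{GKdim}\Lambda\ge m_g$ for $\Lambda=(R\ast H)/(e_H)$.

We may assume $g(x_i)=\xi_ix_i$: in the skew case this is the hypothesis, and in the commutative case $g|_{R_1}$ has finite order and we change coordinates. The monomials are eigenvectors, so $\operatorname{Tr}_R(g,t)=\prod_i(1-\xi_it)^{-1}$ and $m_g=\#\{i:\xi_i=1\}$. Let $N=R/(x_i:\xi_i\ne1)$. It is a (skew) polynomial ring in the $m_g$ variables fixed by $g$, so $\dim N_{\le k}=\binom{k+m_g}{m_g}$ and $\gamma(N)=m_g$; and $H$ acts trivially on it. All of $N$ is invariant, which is the opposite of what we want, so we twist. Let $\chi\colon H\to\Bbbk^\times$ be a nontrivial character, which exists because $H\ne1$ is cyclic, and let $N_\chi$ be the $R$-module $N$ on which $h\in H$ acts as the scalar $\chi(h)$. This is an $R\ast H$-module because $h(r)$ and $r$ have the same image in $N$. The idempotent $e_H$ acts as $\frac1{|H|}\sum_h\chi(h)=0$, so $N_\chi$ is a graded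 $\Lambda$-module, generated by $1$ in degree $0$. Hence $\dim\Lambda_{\le k}\ge\dim N_{\le k}$, and $\operatorname{GKdim}\Lambda=\gamma(\Lambda)\ge m_g$ by Lemma~\ref{lem:gk}.
\end{proof}

In the commutative case the proposition says that the pertinency is the smallest codimension of the fixed space of an element $g\ne1$; Example~\ref{ex:reflection} is the case $N=\Bbbk[x]$.

\section{A strict inequality in seven variables}\label{sec:strict}

The twisting argument above works because the simple modules at the fixed points of $g$ are one-dimensional, so that a character removes all invariants. In $\Bbbk_{-1}[x_1,\dots,x_n]$ the simple modules over most points of the central subring $\Bbbk[x_1^2,\dots,x_n^2]$ are modules over Clifford algebras. If they are so large that every character of $G$ occurs in them, no twist removes the invariants, although the trace series still sees the fixed locus.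

\begin{proposition}\label{prop:strict}
Let $R=\Bbbk_{-1}[x_1,\dots,x_7]$, which is noetherian, Koszul, Artin--Schelter regular and Cohen--Macaulay with $n=7$. Let $G=\langle\sigma\rangle\cong\mathbb Z/7$ with $\sigma(x_i)=x_{i+1}$, indices modulo $7$. Then $m_g=1$ for all $g\ne1$, so that $\min_{g\ne1}(n-m_g)=6$, but $\mathrm{p}(R,G)=7$.
\end{proposition}

Put $\omega=x_1x_2\cdots x_7$. Moving $x_1$ past six variables gives $\sigma(\omega)=x_2\cdots x_7x_1=(-1)^6\omega=\omega$. In the same way $x_i\omega=(-1)^6\omega x_i$, so $\omega$ is central in $R$, and $\omega^2=(-1)^{\binom72}x_1^2\cdots x_7^2=-x_1^2\cdots x_7^2$. For $I=\{i_1<\dots<i_l\}\subseteq\{1,\dots,7\}$ let $x_I=x_{i_1}\cdots x_{i_l}$. The elements $x_i^2$ are central in $R$, and the monomial basis shows that $R$ is free over $Z=\Bbbk[x_1^2,\dots,x_7^2]$ with basis the $2^7$ elements $x_I$.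

We first treat the points $(c,\dots,c)$ of the line in $\operatorname{Spec}Z$ fixed by $G$, where the claim is not formal.

\begin{lemma}\label{lem:clifford}
Let $c\in\Bbbk^\times$, and let $S$ be a finite-dimensional simple $B$-module on which every $x_i^2$ acts as $c$. Then $eS\ne0$.
\end{lemma}

\begin{proof}
\emph{Step 1: the algebra through which $R$ acts.} Let $A=R/(x_i^2-c:1\le i\le7)$, the Clifford algebra of a nondegenerate form of rank $7$. It has basis the $x_I$; each $x_I$ is a unit, and $x_Ix_J$ is a nonzero multiple of $x_{I\triangle J}$, where $\triangle$ is the symmetric difference. Let $A^{\mathrm{ev}}$ be the subalgebra spanned by the $x_I$ with $|I|$ even; it is $G$-stable of dimension $64$, and $A=A^{\mathrm{ev}}\oplus\omega A^{\mathrm{ev}}$. The element $\omega$ is central in $R$ and fixed by $G$, hence central in $B$, so by Schur's lemma it acts on $S$ as a scalar $\eta$, with $\eta^2=-c^7$. Thus $R$ acts on $S$ through $A_\eta=A/(\omega-\eta)$. The map $A\to A^{\mathrm{ev}}$, $a+\omega b\mapsto a+\eta b$, is an algebra homomorphism because $\omega$ is central and $\omega^2=\eta^2$; it is surjective,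 $G$-equivariant, and its kernel $\{(\omega-\eta)b:b\in A^{\mathrm{ev}}\}$ is the ideal generated by $\omega-\eta$. So $A_\eta\cong A^{\mathrm{ev}}$ as algebras with $G$-action.

\emph{Step 2: $A_\eta\cong M_8(\Bbbk)$.} Let $J\ne0$ be an ideal of $A^{\mathrm{ev}}$ and choose $0\ne a\in J$ involving as few basis elements as possible. After multiplying by a suitable $x_I$ with $|I|$ even, we may assume that $1=x_\varnothing$ occurs in $a$. Suppose that some $x_I$ with $I\ne\varnothing$ also occurs. Since $|I|$ is even, $I\ne\{1,\dots,7\}$; pick $i\in I$ and $j\notin I$. Then $x_i$ anticommutes and $x_j$ commutes with $x_I$, so $z=x_ix_j$ satisfies $zx_Iz^{-1}=-x_I$, while $z$ conjugates every basis element to plus or minus itself and fixes $1$. Then $a+zaz^{-1}\in J$ is nonzero and involves fewer basis elements, a contradiction. So $a$ is a nonzero scalar and $J=A^{\mathrm{ev}}$. A simple algebra of dimension $64$ over the algebraically closed field $\Bbbk$ is $\operatorname{End}(V)$ with $\dim V=8$, by Wedderburn's theorem.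

\emph{Step 3: the action of $\sigma$ on $V$.} By the Skolem--Noether theorem every automorphism of $\operatorname{End}(V)$ is inner, so $\sigma(a)=uau^{-1}$ on $A_\eta=\operatorname{End}(V)$ for some $u\in GL(V)$. Since $\sigma^7=1$, the element $u^7$ is a scalar, and after rescaling $u^7=1$. Let $\zeta$ be a primitive $7$th root of unity and $\mu_j$ the multiplicity of $\zeta^j$ as an eigenvalue of $u$, for $j\in\mathbb Z/7$. Then $\sum_j\mu_j=8$, and the fixed space of $\sigma$ on $A_\eta$ is the commutant of $u$, of dimension $\sum_j\mu_j^2$. We compute this dimension by averaging traces on $A^{\mathrm{ev}}$. For $k\not\equiv0\pmod7$, the element $\sigma^k$ generates $G$ and permutes the $x_I$ up to sign; the only subsets it stabilizes are $\varnothing$ and $\{1,\dots,7\}$, and only $\varnothing$ has even size. So $\operatorname{tr}(\sigma^k|_{A_\eta})=1$ and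
\[
\sum_j\mu_j^2=\frac{64+6\cdot1}7=10,\qquad\sum_j(\mu_j-1)^2=10-2\cdot8+7=1 .
\]
Thus exactly one $\mu_j$ differs from $1$, and by $\sum_j\mu_j=8$ it equals $2$. In particular every $7$th root of unity is an eigenvalue of $u$.

\emph{Step 4: an invariant vector.} As a module over $\operatorname{End}(V)$, $S\cong V\otimes W$ with $W\ne0$ a vector space, and the operators commuting with $\operatorname{End}(V)\otimes1$ are $1\otimes\operatorname{End}(W)$. Let $\tau$ be the operator by which $\sigma$ acts on $S$. The relation $\sigma a=\sigma(a)\sigma$ in $B$ gives $\tau(a\otimes1)\tau^{-1}=uau^{-1}\otimes1$, so $(u^{-1}\otimes1)\tau$ commutes with $\operatorname{End}(V)\otimes1$ and $\tau=u\otimes w$ for some $w\in\operatorname{End}(W)$. From $\tau^7=1$ and $u^7=1$ we get $w^7=1$. Choose $0\ne\ell\in W$ with $w\ell=\zeta^j\ell$, and by Step~3 choose $0\ne v\in V$ with $uv=\zeta^{-j}v$. Then $v\otimes\ell$ is a nonzero vector fixed by $G$, so $eS\ne0$.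
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:strict}]
\emph{Traces.} Let $k\not\equiv0\pmod7$. The element $\sigma^k$ permutes the monomial basis up to sign by permuting exponents cyclically. The monomials preserved up to sign are those with all exponents equal, $x_1^a\cdots x_7^a=\pm\omega^a$, and these are fixed. So $\operatorname{Tr}_R(\sigma^k,t)=(1-t^7)^{-1}$ and $m_{\sigma^k}=1$.

\emph{Reduction to simple modules.} Let $\Lambda=B/(e)$. The degree zero part of $(e)$ is $\Bbbk G\,e\,\Bbbk G=\Bbbk e$, so $\Lambda_0=\Bbbk G/\Bbbk e\ne0$, and $\mathrm{p}(R,G)=7$ follows once we show $\dim\Lambda<\infty$. The ring $Z$ is not central in $B$, but $C=Z^G$ is. By Noether's finiteness theorem $C$ is a finitely generated $\Bbbk$-algebra and $Z$ is a finite $C$-module; hence $B$ and $\Lambda$ are finite $C$-modules. Let $\mathfrak a=\operatorname{Ann}_C\Lambda$ and suppose $\dim\Lambda=\infty$. If $C_{>0}$ were the only maximal ideal containing $\mathfrak a$, then by the Nullstellensatz a power of $C_{>0}$ would lie in $\mathfrak a$, so that $C/\mathfrak a$, and with it $\Lambda$, would be finite-dimensional. So there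 is a maximal ideal $\mathfrak m\supseteq\mathfrak a$ with $\mathfrak m\ne C_{>0}$. We have $\mathfrak m\Lambda\ne\Lambda$, since otherwise Nakayama's lemma gives an element of $(1+\mathfrak m)\cap\mathfrak a$, contradicting $\mathfrak a\subseteq\mathfrak m$. As $C/\mathfrak m=\Bbbk$, the quotient $\Lambda/\mathfrak m\Lambda$ is a nonzero finite-dimensional algebra. A simple module $S$ over it is a finite-dimensional simple $B$-module with $eS=0$ and $\mathfrak mS=0$.

\emph{Weights.} The commuting operators $x_1^2,\dots,x_7^2$ decompose $S=\bigoplus_{y\in\Bbbk^7}S_y$, where $S_y$ is the subspace on which every $x_i^2-y_i$ is nilpotent. Since $\sigma x_i^2=x_{i+1}^2\sigma$ in $B$, we have $\sigma S_y=S_{\sigma y}$ with $(\sigma y)_{i+1}=y_i$. Moreover $S_0=0$: write $1=a+b$ with $a\in\mathfrak m$ and $b\in C_{>0}$; then $b$ acts on $S$ as the identity, and on $S_0$ nilpotently because $b\in Z_{>0}$. Fix $y\ne0$ with $S_y\ne0$. As $|G|$ is prime, the stabilizer of $y$ is trivial or all of $G$.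

If the stabilizer is trivial, take $0\ne s\in S_y$. The seven vectors $gs$ are nonzero and lie in distinct weight spaces, so $es=\frac17\sum_ggs\ne0$, a contradiction.

If the stabilizer is $G$, then $y=(c,\dots,c)$ with $c\ne0$. The subspace $S'=\{s\in S:x_i^2s=cs\text{ for all }i\}$ contains a common eigenvector of the $x_i^2$ in $S_y$, so it is nonzero. It is $R$-stable because the $x_i^2$ are central in $R$, and $G$-stable because $G$ permutes them. By simplicity $S'=S$, and Lemma~\ref{lem:clifford} gives $eS\ne0$, again a contradiction.

Hence $0<\dim\Lambda<\infty$, so $\operatorname{GKdim}\Lambda=0$ and $\mathrm{p}(R,G)=7$.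
\end{proof}

\begin{remark}
The number $7$ matters in Step~3 of Lemma~\ref{lem:clifford}. With $3$ or $5$ variables permuted cyclically, Steps~1 and~2 give $\dim A^{\mathrm{ev}}=4$ or $16$, so $\dim V=2$ or $4$, which is too small for $u$ to have all third or all fifth roots of unity as eigenvalues.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHZ}
Y.-H. Bao, J.-W. He and J. J. Zhang, \emph{Noncommutative Auslander theorem}, arXiv:1607.06955 (2016).

\end{thebibliography}
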